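\title{The stationary anisotropic KPZ equation is superdiffusive of order $\sqrt{\log t}$}

\begin{abstract}
We consider the two-dimensional anisotropic KPZ equation with a fixed Fourier cut-off in the nonlinearity, at stationarity, on a torus whose side tends to infinity. Its diffusion coefficient is known to lie, in the sense of Laplace transforms, between $(\log t)^{\delta}$ and $(\log t)^{1-\delta}$ for some $\delta\in(0,1/2]$, and Cannizzaro, Erhard and Toninelli conjectured that the optimal value is $\delta=1/2$. We prove this for every value $\lambda>0$ of the coupling constant, both for the diffusion coefficient and for the variance of the diffusively rescaled field. The proof has two parts. The diffusivity is monotone in $\lambda$, which reduces the problem to small $\lambda$. For small $\lambda$ we solve the resolvent equation approximately by an explicit function supported on hierarchical momentum configurations; on these the off-diagonal terms vanish identically, and the remaining errors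 are bounded uniformly in the order of the chaos.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The equation}\label{ss:equation}

Let $N\in\mathbb N$ and let $\mathbb T_N^2=\mathbb R^2/(2\pi N\mathbb Z)^2$ be the torus of side $2\pi N$. The functions $e_k(x)=e^{ik\cdot x}/(2\pi N)$, $k\in\mathbb Z^2/N$, are an orthonormal basis of $L^2(\mathbb T_N^2)$. We write $H=\sum_k\widehat H_ke_k$, and we let $\Pi_1$ be the projection that keeps the modes with $|k|\le1$. This cut-off does not depend on $N$. Fix $\lambda>0$. The regularized anisotropic KPZ (AKPZ) equation is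
\begin{equation}\label{eq:akpz}
\partial_tH_N=\tfrac12\Delta H_N+\lambda\,\mathcal N_N[H_N]+\xi,\qquad
\mathcal N_N[H]=\Pi_1\big[(\Pi_1\partial_1H)^2-(\Pi_1\partial_2H)^2\big],
\end{equation}
on $\mathbb R_+\times\mathbb T_N^2$, where $\xi$ is space-time white noise. It regularizes the formal equation $\partial_tH=\frac12\Delta H+\lambda((\partial_1H)^2-(\partial_2H)^2)+\xi$, and $N\to\infty$ is the infinite-volume limit.

The Gaussian free field on $\mathbb T_N^2$ is the real centered Gaussian field whose modes $\widehat H_k$, $k\ne0$, are independent up to the constraint $\widehat H_{-k}=\overline{\widehat H_k}$ and satisfy $\mathbb E|\widehat H_k|^2=|k|^{-2}$. With this normalization it is invariant for the linear equation $\partial_tH=\frac12\Delta H+\xi$, and it is also invariant for \eqref{eq:akpz}; the reason is recalled in Section~\ref{ss:generator}. From now on $H_N$ is the stationary solution started from this field, with $\widehat H_0(0)=0$. The nonlinearity depends only on $\nabla H$, so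 the increments $H_N(t)-H_N(0)$ do not depend on this last choice. We set $\eta_k=|k|\widehat H_k$ for $k\ne0$, so that $\mathbb E|\eta_k|^2=1$.

The formal equation does not change under diffusive scaling. If $H^\varepsilon(t,x)=H(t/\varepsilon^2,x/\varepsilon)$, then $\partial_tH$, $\Delta H$ and $(\partial_iH)^2$ all acquire the factor $\varepsilon^{-2}$, and $\varepsilon^{-2}\xi(t/\varepsilon^2,x/\varepsilon)$ is again a white noise in $1+2$ dimensions. Thus $H_N^\varepsilon$ solves \eqref{eq:akpz} with the same $\lambda$ and with the cut-off moved from $1$ to $1/\varepsilon$. Power counting does not decide whether the nonlinearity matters on large scales, and its effect, if any, should be a slowly varying function of the scale. The question is which one.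

\subsection{Two measures of superdiffusivity and the conjecture}\label{ss:conjecture}

The \emph{diffusion coefficient} and its Laplace transform are
\begin{gather}
D_N(t)=1+\frac{2\lambda^2}{t}\int_0^t\!\!\int_0^s\!\!\int_{\mathbb T_N^2}\mathbb E\big[\mathcal N_N[H_N](r,x)\,\mathcal N_N[H_N](0,0)\big]\,dx\,dr\,ds,\label{eq:defD}\\
\mathcal D_N(\mu)=\int_0^\infty e^{-\mu t}\,t\,D_N(t)\,dt.\notag
\end{gather}
We shall see in \eqref{eq:zeromode} that $tD_N(t)$ is the variance of the zero mode $\widehat H_0(t)$; for the linear equation this variance is $t$, and $D_N=1$. Since $\mu^2te^{-\mu t}$ is a probability density on $(0,\infty)$, the number $\mu^2\mathcal D_N(\mu)$ is an average of $D_N(t)$ over times of order $1/\mu$.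

The second quantity is local. The field $H^\varepsilon_N(t,x)=H_N(t/\varepsilon^2,x/\varepsilon)$ lives on the torus of side $2\pi N\varepsilon$. For a smooth compactly supported $\phi$ on $\mathbb R^2$, periodized for $N$ large, let $H^\varepsilon_N(t)[\phi]=\int H_N^\varepsilon(t,x)\phi(x)\,dx$ and
\[
V_\phi^{\varepsilon,N}(t)=\mathbb E\big[(H_N^\varepsilon(t)[\phi]-H_N^\varepsilon(0)[\phi])^2\big],\qquad
\mathcal V_\phi^{\varepsilon,N}(\mu)=\mu\int_0^\infty e^{-\mu t}V_\phi^{\varepsilon,N}(t)\,dt .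
\]
So $\mathcal V_\phi^{\varepsilon,N}(\mu)$ measures how much the rescaled field, tested against $\phi$, moves in a time of order $1/\mu$. For $\delta\in(0,1/2]$ consider the following two statements.

\medskip
\noindent\textbf{Statement $(\mathrm D_\delta)$.} There are constants $0<c<C$, depending on $\lambda$ but not on $\mu$, such that for all $\mu\in(0,1]$
\[
c\big(\log(1+1/\mu)\big)^{\delta}\le\liminf_{N\to\infty}\mu^2\mathcal D_N(\mu)\le\limsup_{N\to\infty}\mu^2\mathcal D_N(\mu)\le C\big(\log(1+1/\mu)\big)^{1-\delta}.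
\]

\noindent\textbf{Statement $(\mathrm V_\delta)$.}
\begin{itemize}
\item[(i)] If $\int\phi\ne0$ and $1\le\mu\le1/\varepsilon$, then for all $\varepsilon>0$ small enough
\[
\liminf_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\ge c_\phi\log\Big(c_\phi\,\frac{\big(1+\lambda^2\log(1+\frac1{\varepsilon^2\mu})\big)^{\delta}}{\mu}\Big)
\]
for some $c_\phi>0$ that does not depend on $\varepsilon,\mu$.
\item[(ii)] If $\int\phi=0$ and $\phi\not\equiv0$, there is $a_\phi>0$ such that whenever $a_\phi\le\mu=\mu(\varepsilon)\le(\log(1/\varepsilon))^{\delta}$,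
\[
\liminf_{\varepsilon\to0}\liminf_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\ge c_\phi>0 .
\]
\item[(iii)] There is $c>0$, independent of $\phi,\varepsilon,\mu$, such that
\[
\limsup_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\le\frac c\mu\Big[1+\lambda^2\log\Big(1+\frac1{\varepsilon^2\mu}\Big)\Big]^{1-\delta}\|\phi\|_{L^2(\mathbb R^2)}^2 .
\]
\end{itemize}
Part (ii) says that the rescaled field already moves by an amount of order one in the vanishing time $(\log(1/\varepsilon))^{-\delta}$: diffusive scaling is too slow to follow the dynamics.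

It is known that for every $\lambda>0$ both statements hold for some $\delta\in(0,1/2]$, which depends on $\lambda$ and is bounded away from $0$ for small $\lambda$. No $\delta>1/2$ is possible in $(\mathrm D_\delta)$, because the lower bound would exceed the upper bound as $\mu\to0$. Cannizzaro, Erhard and Toninelli \cite{CET} conjectured that the optimal value of $\delta$, the largest one for which all the displayed bounds hold simultaneously, is $1/2$. For this value the lower and upper exponents coincide.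

\subsection{Results}\label{ss:results}

\begin{theorem}\label{thm:main}
For every $\lambda>0$, the statements $(\mathrm D_\delta)$ and $(\mathrm V_\delta)$ hold with $\delta=1/2$, with constants that depend on $\lambda$ (and on $\phi$ where indicated) but not on $N,\mu,\varepsilon$.
\end{theorem}

Everything follows from a bound on a momentum-dependent diffusivity. For $\mu>0$ and $p\in\mathbb Z^2/N$ define $\widehat D_N(\mu,p)=\widehat D_{N,\lambda}(\mu,p)$ by
\begin{equation}\label{eq:defDhat}
\widehat D_N(\mu,0)=\mu^2\mathcal D_N(\mu),\qquad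
\int_0^\infty e^{-\mu t}\,\mathbb E\big[\overline{\eta_p(0)}\,\eta_p(t)\big]\,dt=\frac1{\mu+\frac12|p|^2\widehat D_N(\mu,p)}\quad(p\ne0).
\end{equation}
Proposition~\ref{prop:tau} shows that the integral is a positive real number for $0<|p|\le1$, so the definition makes sense. If the correlation were $e^{-D|p|^2t/2}$, as for a linear equation with viscosity $D/2$, the definition would return $D$. In particular $\widehat D_N=1$ for $|p|>1$, since these modes evolve linearly. Put
\[
G_\lambda(s)=\sqrt{1+\tfrac{\lambda^2}{\pi}\log(1+1/s)}\quad(s>0),\qquad \rho_p=\max(|p|,1/N).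
\]

\begin{theorem}\label{thm:Dhat}
\begin{itemize}
\item[(a)] There are absolute constants $\lambda_0\in(0,1]$ and $C_0$ with $C_0\lambda_0^2\le\frac12$ such that for $0<\lambda\le\lambda_0$, all $\mu>0$, $N\ge1$ and $|p|\le1$,
\[
\big|\widehat D_N(\mu,p)-G_\lambda(\mu+\rho_p^2)\big|\le C_0\lambda^2\,G_\lambda(\mu+\rho_p^2).
\]
\item[(b)] For every $\lambda>0$, with $\Lambda=\max(1,\lambda/\lambda_0)$, and all $\mu>0$, $N\ge1$, $|p|\le1$,
\[
\tfrac1{2\Lambda}\,G_\lambda(\mu+\rho_p^2)\le\widehat D_N(\mu,p)\le\tfrac32\Lambda^2\,G_\lambda(\mu+\rho_p^2).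
\]
\end{itemize}
\end{theorem}

The growth of the diffusivity is thus stopped by the largest of three scales: the inverse time $\mu$, the squared momentum $|p|^2$ and the inverse volume $N^{-2}$. The next theorem gives matching upper and lower bounds for the rescaled variance.

\begin{theorem}\label{thm:variance}
Let $\lambda>0$, $\varepsilon\in(0,1]$, $\mu\ge1$ and $X=G_\lambda(\varepsilon^2\mu)$. If $\int\phi\ne0$, then
\[
c\log(1+cX/\mu)\le\liminf_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\le\limsup_{N\to\infty}\mathcal V_\phi^{\varepsilon,N}(\mu)\le C'\log(1+C'X/\mu).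
\]
If $\int\phi=0$ and $\phi\not\equiv0$, the same holds with the outer terms replaced by $c\,\frac X{\mu+X}$ and $C'\frac X{\mu+X}$. Here $c,C'>0$ depend only on $\phi$ and $\lambda$. In particular, if $\int\phi=0$, $\mu(\varepsilon)\ge1$ and $\mu(\varepsilon)/(\log\frac1\varepsilon)^{1/2}\to\infty$ as $\varepsilon\to0$, then $\limsup_N\mathcal V_\phi^{\varepsilon,N}(\mu(\varepsilon))\to0$, so the window in $(\mathrm V_{1/2})$\textup{(ii)} is sharp.
\end{theorem}

\begin{theorem}\label{thm:realtime}
For every $\lambda>0$ there are $0<c_\lambda<C_\lambda$ and $T_\lambda$ such that for $T\ge T_\lambda$ and $N^2\ge T$,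
\[
D_N(T)\le C_\lambda\sqrt{\log T},\qquad c_\lambda\sqrt{\log T}\le\frac1{T^2}\int_0^TtD_N(t)\,dt\le C_\lambda\sqrt{\log T}.
\]
\end{theorem}

For $p=0$, Theorem~\ref{thm:Dhat}(a) reads $\mu^2\mathcal D_N(\mu)=(1+O(\lambda^2))\,G_\lambda(\mu+N^{-2})$ uniformly in $\mu$ and $N$, for small coupling. For fixed $\lambda$, not assumed small, we obtain the order $\sqrt{\log(1/\mu)}$ with matching exponents. We do not claim that $\mu^2\mathcal D_N(\mu)/\sqrt{\log(1/\mu)}$ converges, nor a value for its limit.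

\subsection{Why the exponent should be $1/2$}\label{ss:heuristic}

A first guess evaluates the correlation in \eqref{eq:defD} along the linear equation. Let $\theta_\ell$ be the polar angle of $\ell$. By Parseval's identity the zero mode of the nonlinearity is $\widehat{\mathcal N}_0=(2\pi N)^{-1}\sum_{0<|\ell|\le1}\cos(2\theta_\ell)|\eta_\ell|^2$, which has mean zero because exchanging the two coordinates of $\ell$ changes the sign of $\cos2\theta_\ell$. For the linear equation the covariance of $|\eta_\ell(r)|^2$ and $|\eta_{\ell'}(0)|^2$ is $e^{-|\ell|^2r}$ if $\ell'=\pm\ell$ and $0$ otherwise. Since $\mu^2\mathcal D_N(\mu)=1+2\lambda^2\int_0^\infty e^{-\mu r}\,\mathbb E[\widehat{\mathcal N}_0(r)\widehat{\mathcal N}_0(0)]\,dr$ by \eqref{eq:laplaceD} below, the first guess is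
\begin{equation}\label{eq:firstguess}
1+\frac{\lambda^2}{\pi^2N^2}\sum_{0<|\ell|\le1}\frac{\cos^22\theta_\ell}{\mu+|\ell|^2}\ \xrightarrow[N\to\infty]{}\ 1+\gamma\int_0^1\frac{dt}{\mu+t}=1+\gamma\log(1+1/\mu),\qquad\gamma:=\frac{\lambda^2}{2\pi}.
\end{equation}
This is the first-order expansion of $G_\lambda(\mu)$ in $\lambda^2$, and it diverges like a full logarithm. It is not self-consistent: if the diffusivity is large, the pair of modes $\ell,-\ell$ decorrelates at rate $|\ell|^2D$ rather than $|\ell|^2$, with $D$ taken at the scale $|\ell|^2$. Writing $D(x)$ for the diffusivity at scale $x$, one is led to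
\begin{equation}\label{eq:selfconsistent}
D(x)=1+\gamma\int_x^1\frac{dt}{t\,D(t)},
\end{equation}
that is $DD'=-\gamma/x$ and $D(x)^2=1+2\gamma\log(1/x)$. Inserting $D(t)=(\log1/t)^{\delta}$ on the right of \eqref{eq:selfconsistent} produces $(\log1/x)^{1-\delta}$ on the left; these are the paired exponents of $(\mathrm D_\delta)$, and $\delta=1/2$ is the fixed point. Theorem~\ref{thm:Dhat}(a) says that for small $\lambda$ this heuristic is correct up to a relative error $O(\lambda^2)$.

\subsection{Plan and conventions}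

Section~\ref{sec:fock} writes the generator in terms of creation and annihilation operators. Section~\ref{sec:resolvent} expresses $\widehat D_N$ through a resolvent equation and proves that it is monotone in $\lambda$. Section~\ref{sec:three} explains the construction of the approximate solution on three particles, Sections~\ref{sec:hier} and~\ref{sec:diag} carry it out, and Section~\ref{sec:proofDhat} proves Theorem~\ref{thm:Dhat}. The other theorems are deduced in Sections~\ref{sec:variance} and~\ref{sec:realtime}.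

The letter $C$ denotes an absolute constant, independent of $\lambda,\mu,N,p,n,\varepsilon,\phi$, that may change from line to line, and $O(\cdot)$ has an absolute implied constant. Other dependencies are indicated by subscripts.

\section{The generator on Fock space}\label{sec:fock}

\subsection{Fourier form of the equation}\label{ss:fourier}

Let $\mathbb M=\{k\in\mathbb Z^2/N:0<|k|\le1\}$. For $\ell,m\in\mathbb R^2$ let $\ell\diamond m=\ell_2m_2-\ell_1m_1$, a symmetric bilinear form with $|\ell\diamond m|\le|\ell||m|$, and for $\ell,m\ne0$ set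
\[
\chi(\ell,m)=\frac{\ell\diamond m}{|\ell||m|}\in[-1,1],\qquad w(\ell,m)=|\ell+m|\,\chi(\ell,m),\qquad\kappa=\frac\lambda{2\pi N}.
\]
Both $\chi$ and $w$ are symmetric and even under $(\ell,m)\mapsto(-\ell,-m)$. In sums over $\ell+m=k$ we always take $\ell,m\in\mathbb M$. Since $\partial_je_k=ik_je_k$ and $e_\ell e_m=e_{\ell+m}/(2\pi N)$, the modes of the nonlinearity are $\lambda\widehat{\mathcal N}_k=\kappa\sum_{\ell+m=k}\chi(\ell,m)\eta_\ell\eta_m$ for $|k|\le1$ and $0$ for $|k|>1$. Let $B_k$ be the modes of the time integral of $\xi$: they are complex Brownian motions ($B_0$ is real), independent up to $B_{-k}=\overline{B_k}$, with $d\langle B_k,B_{-k}\rangle=dt$. For $k\in\mathbb M$ equation \eqref{eq:akpz} reads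
\begin{equation}\label{eq:sde}
d\eta_k=\Big(-\tfrac12|k|^2\eta_k+\kappa\sum_{\ell+m=k}w(\ell,m)\eta_\ell\eta_m\Big)dt+|k|\,dB_k .
\end{equation}
Hence $\eta=(\eta_k)_{k\in\mathbb M}$ is an autonomous diffusion on the finite-dimensional real vector space $\mathbb X=\{x\in\mathbb C^{\mathbb M}:x_{-k}=\overline{x_k}\}$. The modes $|k|>1$ are independent Ornstein--Uhlenbeck processes, and $d\widehat H_0=\lambda\widehat{\mathcal N}_0\,dt+dB_0$. Under the Gaussian free field the law $\pi$ of $\eta$ has density proportional to $e^{-|x|^2/2}$, where $|x|^2=\sum_{k\in\mathbb M}|x_k|^2$. Inner products in $L^2(\pi)$ are conjugate-linear in the first slot.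

A translation by $y$ multiplies $\widehat H_k$ and $B_k$ by $e^{ik\cdot y}$. This preserves the equations, the initial law and the law of the noise, so the law of the stationary solution is translation invariant. We use this to rewrite $D_N$. Let $g(r)=\lambda^2\mathbb E[\widehat{\mathcal N}_0(r)\widehat{\mathcal N}_0(0)]$. We have $\int\mathcal N_N(r,x)\,dx=2\pi N\widehat{\mathcal N}_0(r)$, and in $\mathbb E[\widehat{\mathcal N}_0(r)\mathcal N_N(0,0)]$ we may replace $\mathcal N_N(0,0)$ by its spatial average $\widehat{\mathcal N}_0(0)/(2\pi N)$. So $tD_N(t)=t+2\int_0^t\int_0^sg(r)\,dr\,ds$. On the other hand $\widehat H_0(t)=\int_0^t\lambda\widehat{\mathcal N}_0(r)\,dr+B_0(t)$ with $B_0$ independent of $\eta$, and by stationarity the integral has second moment $2\int_0^t\int_0^sg(r)\,dr\,ds$. Therefore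
\begin{equation}\label{eq:zeromode}
tD_N(t)=\mathbb E|\widehat H_0(t)|^2,
\end{equation}
and, since each time integration divides the Laplace transform by $\mu$,
\begin{equation}\label{eq:laplaceD}
\mu^2\mathcal D_N(\mu)=1+2\int_0^\infty e^{-\mu r}g(r)\,dr .
\end{equation}

\subsection{Creation and annihilation operators}\label{ss:generator}

Let $\mathcal P$ be the space of complex polynomials in the coordinate functions $\eta_k$, $k\in\mathbb M$, on $\mathbb X$. For a pair $\pm k$ write $x_k=s+it$ and set $\partial_k=\frac12(\partial_s-i\partial_t)$, $\partial_{-k}=\frac12(\partial_s+i\partial_t)$. Then $\partial_k\eta_{k'}=\delta_{kk'}$ and $\overline{\partial_kf}=\partial_{-k}\bar f$. Define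
\[
a_k=\partial_k,\qquad a_k^\dagger=\eta_k-\partial_{-k},\qquad\text{so that}\qquad\eta_k=a_k^\dagger+a_{-k},\qquad[a_k,a_{k'}^\dagger]=\delta_{kk'},
\]
while the $a_k$ commute with each other, and so do the $a_k^\dagger$. Since $\partial_k|x|^2=2\eta_{-k}$, Gaussian integration by parts reads $\int\partial_kf\,d\pi=\int\eta_{-k}f\,d\pi$. Applied to $\bar gf$ it gives $\langle g,a_kf\rangle=\langle a_k^\dagger g,f\rangle$ whenever each of $f,g$ is a polynomial or lies in $C_c^\infty(\mathbb X)$. By It\^o's formula the generator of \eqref{eq:sde} acts on smooth functions as $L=L_0+A$ with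
\begin{gather}
L_0=\tfrac12\sum_{k\in\mathbb M}|k|^2(\partial_k\partial_{-k}-\eta_k\partial_k)=-\tfrac12\sum_{k\in\mathbb M}|k|^2a_k^\dagger a_k,\notag\\
A=\kappa\sum_{\ell,m,\ell+m\in\mathbb M}w(\ell,m)\,\eta_\ell\eta_m\partial_{\ell+m}=\kappa\sum_{\ell,m,\ell+m\in\mathbb M}w(\ell,m)\,(a_\ell^\dagger+a_{-\ell})(a_m^\dagger+a_{-m})\,a_{\ell+m}.\label{eq:Aexpanded}
\end{gather}
The structure of $A$ rests on one identity, which is where the anisotropy enters.

\begin{lemma}\label{lem:cyclic}
If $p_1,p_2,p_3\ne0$ and $p_1+p_2+p_3=0$, then $w(p_1,p_2)+w(p_2,p_3)+w(p_3,p_1)=0$.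
\end{lemma}

\begin{proof}
Expanding both sides shows that $|m|^2(\ell\diamond\ell)+|\ell|^2(m\diamond m)=2(\ell_2^2m_2^2-\ell_1^2m_1^2)=2(\ell\cdot m)(\ell\diamond m)$. Multiply the sum in the lemma by $|p_1||p_2||p_3|$ and substitute $p_3=-p_1-p_2$. The result is
\begin{align*}
&|p_1+p_2|^2(p_1\diamond p_2)-|p_1|^2\big(p_1\diamond p_2+p_2\diamond p_2\big)-|p_2|^2\big(p_1\diamond p_1+p_1\diamond p_2\big)\\
&\qquad=2(p_1\cdot p_2)(p_1\diamond p_2)-|p_1|^2(p_2\diamond p_2)-|p_2|^2(p_1\diamond p_1)=0 .\qedhere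
\end{align*}
\end{proof}

For the isotropic nonlinearity $\diamond$ would be replaced by minus the scalar product, and the identity fails: for $p_1=(1,0)$, $p_2=(0,1)$ one finds $|p_3|^2p_1\cdot p_2+|p_1|^2p_2\cdot p_3+|p_2|^2p_3\cdot p_1=-2$.

\begin{lemma}\label{lem:A}
We have $A=A_+-A_+^*$, where
\[
A_+=\kappa\sum_{\ell,m,\ell+m\in\mathbb M}w(\ell,m)\,a_\ell^\dagger a_m^\dagger a_{\ell+m},\qquad A_+^*=\kappa\sum_{\ell,m,\ell+m\in\mathbb M}w(\ell,m)\,a_{\ell+m}^\dagger a_\ell a_m ,
\]
so $A$ is antisymmetric on $\mathcal P$. Moreover, the vector field $A$ is divergence-free and $A|x|^2=0$.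
\end{lemma}

\begin{proof}
Expand the product in \eqref{eq:Aexpanded}. The operators $a_{-\ell}$ and $a_m^\dagger$ commute because $\ell+m\ne0$. The terms with two creation operators form $A_+$. The terms with none form $\kappa\sum w(p_1,p_2)a_{p_1}a_{p_2}a_{p_3}$, summed over $p_1+p_2+p_3=0$ in $\mathbb M$ (put $p_1=-\ell$, $p_2=-m$); averaging over cyclic permutations of the indices gives $0$ by Lemma~\ref{lem:cyclic}. The two families of terms with one creation operator are exchanged by $\ell\leftrightarrow m$ and add up to $2\kappa\sum w(\ell,m)a_\ell^\dagger a_{-m}a_{\ell+m}$. Put $r=-m$, $q=\ell+m$, so $\ell=q+r$, and symmetrize in $q,r$: the sum equals $\kappa\sum_{q,r}\big(w(q+r,-r)+w(q+r,-q)\big)a_{q+r}^\dagger a_qa_r$. Lemma~\ref{lem:cyclic} for the triple $(q+r,-r,-q)$ shows that the bracket is $-w(q,r)$, so these terms form $-A_+^*$.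

The divergence is $\kappa\sum w(\ell,m)\partial_{\ell+m}(\eta_\ell\eta_m)=0$, because $\ell,m\ne\ell+m$. Finally $A|x|^2=2\kappa\sum w(\ell,m)\eta_\ell\eta_m\eta_{-\ell-m}$ vanishes by the same cyclic average.
\end{proof}

Since $L|x|^2=\sum_k|k|^2(1-|x_k|^2)$ is bounded above, the diffusion does not explode. The last two properties of $A$ say that the vector field $e^{-|x|^2/2}A$ is divergence-free, so
\begin{equation}\label{eq:antisymCc}
\int f\,A\psi\,d\pi=-\int\psi\,Af\,d\pi\qquad(f\in C^\infty(\mathbb X),\ \psi\in C_c^\infty(\mathbb X)).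
\end{equation}
In particular $\int L\psi\,d\pi=0$ for $\psi\in C_c^\infty$. For a non-explosive diffusion with smooth coefficients this property of a probability measure implies its invariance, and this is why the Gaussian free field is invariant for \eqref{eq:akpz}.

\subsection{Chaos kernels}\label{ss:chaos}

The $n$-th chaos $\mathcal C_n$ is the span of the polynomials $a_{k_1}^\dagger\cdots a_{k_n}^\dagger1$. Recall that the $\mathcal C_n$ are mutually orthogonal, that $\mathcal C_0\oplus\dots\oplus\mathcal C_j$ is the space of polynomials of degree at most $j$, and that polynomials are dense in $L^2(\pi)$; hence $L^2(\pi)=\bigoplus_n\mathcal C_n$. The operator $a_k^\dagger$ maps $\mathcal C_n$ to $\mathcal C_{n+1}$, and, as $a_k1=0$, the commutation relations give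
\begin{equation}\label{eq:annihilate}
a_q\,a_{k_1}^\dagger\cdots a_{k_n}^\dagger1=\sum_{i=1}^n\delta_{q,k_i}\prod_{j\ne i}a_{k_j}^\dagger1\in\mathcal C_{n-1}.
\end{equation}
We identify a symmetric function $\psi:\mathbb M^n\to\mathbb C$, a \emph{kernel}, with the element $(n!)^{-1/2}\sum_k\psi(k)a_{k_1}^\dagger\cdots a_{k_n}^\dagger1$ of $\mathcal C_n$. Iterating \eqref{eq:annihilate} shows that the inner product of two monomials is the number of permutations that carry one tuple of momenta to the other, so the identification is isometric: $\|\psi\|^2=\sum_{k\in\mathbb M^n}|\psi(k)|^2$. We think of $k\in\mathbb M^n$ as a configuration of $n$ particles with momenta $k_i$, total momentum $\sum_ik_i$ and energy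
\[
E(k)=\tfrac12\sum_i|k_i|^2 .
\]
By \eqref{eq:annihilate}, $-L_0$ is multiplication by $E$. For $\mu>0$ we put
\[
S=\mu-L_0=\mu+E,\qquad\|f\|_+=\|S^{1/2}f\|,\qquad\|f\|_-=\|S^{-1/2}f\|,
\]
so that $|\langle f,f'\rangle|\le\|f\|_-\|f'\|_+$ and $\|E^{1/2}f\|\le\|f\|_+$.

The operator $A_+$ splits one particle into two. By \eqref{eq:annihilate} and the symmetry of $\psi$,
\[
A_+\psi=\frac{\kappa n}{\sqrt{n!}}\sum w(\ell,m)\,\psi(\ell+m,k_2,\dots,k_n)\,a_\ell^\dagger a_m^\dagger a_{k_2}^\dagger\cdots a_{k_n}^\dagger1 .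
\]
Its kernel is $\kappa n\sqrt{n+1}$ times the symmetrization of $w(p_1,p_2)\psi(p_1+p_2,p_3,\dots,p_{n+1})$, which is the average over the $n(n+1)/2$ pairs of indices. Thus
\begin{equation}\label{eq:Aplus}
(A_+\psi)(p_1,\dots,p_{n+1})=\frac{2\kappa}{\sqrt{n+1}}\sum_{i<j}w(p_i,p_j)\,\psi(p^{ij}),
\end{equation}
where $p^{ij}$ is obtained from $p$ by \emph{merging} $p_i,p_j$ into one particle $p_i+p_j$, and only pairs with $p_i+p_j\in\mathbb M$ occur. So $A_+$ and $A_+^*$ conserve the total momentum and map real kernels to real kernels.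

Sums over merged pairs can be read as sums over splittings. Let $k^{i\to(\ell,m)}$ be obtained from $k\in\mathbb M^n$ by replacing $k_i$ with $\ell$ and $m$, $\ell+m=k_i$. Let $f(p;\{i,j\})$ be a function of a configuration and a pair of its particles that is invariant under relabeling. For real kernels $\psi,\psi'$ on $\mathbb M^n$,
\begin{equation}\label{eq:split}
\frac{4\kappa^2}{n+1}\sum_{p\in\mathbb M^{n+1}}\sum_{i<j}f(p;\{i,j\})\,\psi'(p^{ij})\psi(p^{ij})=\sum_{k\in\mathbb M^n}\psi'(k)\psi(k)\sum_{i=1}^n2\kappa^2\!\!\sum_{\ell+m=k_i}\!f\big(k^{i\to(\ell,m)};\{\ell,m\}\big).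
\end{equation}
Indeed, on the left all $n(n+1)/2$ pairs contribute equally and on the right all $n$ indices do, so both sides equal $2\kappa^2n\sum_k\psi'(k)\psi(k)\sum_{\ell+m=k_1}f$. The energy of $k^{i\to(\ell,m)}$ will always be written $E'$. We record
\begin{equation}\label{eq:energy}
E'=E(k)+|\ell|^2-k_i\cdot\ell,\qquad E'\ge\tfrac12E(k),\qquad|k_i|\le\sqrt{2E(k)},\qquad E(k)\ge N^{-2}\ \text{ if }n\ge2 .
\end{equation}
The second relation follows from $|\ell+m|^2\le2|\ell|^2+2|m|^2$; in the other notation it reads $E(p^{ij})\le2E(p)$.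

\section{The diffusivity as a resolvent, and monotonicity in $\lambda$}\label{sec:resolvent}

\subsection{Approximation by polynomials}

Let $P_t$ be the semigroup of $\eta$. By Jensen's inequality and invariance it is a contraction on $L^2(\pi)$, and $R=\int_0^\infty e^{-\mu t}P_t\,dt$ satisfies $\|R\|\le1/\mu$ and
\[
\langle f,Rf'\rangle=\int_0^\infty e^{-\mu t}\,\mathbb E\big[\overline{f(\eta(0))}f'(\eta(t))\big]\,dt .
\]
The quantities in \eqref{eq:defDhat} are of this form. The algebra of Section~\ref{sec:fock} is valid on polynomials, but $A$ raises the degree, and we cannot expect $Rf'$ to be a polynomial. The next lemma allows us to compute with polynomials nonetheless; in the language of semigroups it says that $\mathcal P$ is a core for the generator.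

\begin{lemma}\label{lem:core}
Let $\mu>0$. Then $R(\mu-L)u=u$ for $u\in\mathcal P$, and $(\mu-L)\mathcal P$ is dense in $L^2(\pi)$. Consequently, for every $f'\in L^2(\pi)$ there are $u_j\in\mathcal P$ with $(\mu-L)u_j\to f'$, and every such sequence converges to $Rf'$.
\end{lemma}

\begin{proof}
For $u\in\mathcal P$, It\^o's formula writes $u(\eta(t))-u(\eta(0))-\int_0^tLu(\eta(s))\,ds$ as a stochastic integral with polynomial integrands. Under the stationary law all moments are finite, so this is a square-integrable martingale, and conditioning on $\eta(0)$ gives $P_tu=u+\int_0^tP_sLu\,ds$. Multiplying by $e^{-\mu t}$ and integrating gives $\mu Ru=u+RLu$, the first claim. The last claim follows from the first two and the continuity of $R$.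

Let $f\in L^2(\pi)$ be orthogonal to $(\mu-L)\mathcal P$; we show that $f=0$. As $w$ is even, $L$ commutes with complex conjugation and maps real-valued polynomials to real-valued ones. These span $\mathcal P$, so the real and imaginary parts of $f$ are both orthogonal to $(\mu-L)\mathcal P$, and we may take $f$ real.

\emph{Step 1: $\int f\,(\mu-L)\psi\,d\pi=0$ for $\psi\in C_c^\infty(\mathbb X)$.} Write $\psi_n$ for the component of $\psi$ in $\mathcal C_n$. For $q\in\mathcal C_n$ we have $\langle q,a_k\psi\rangle=\langle a_k^\dagger q,\psi\rangle=\langle a_k^\dagger q,\psi_{n+1}\rangle=\langle q,a_k\psi_{n+1}\rangle$, so $(a_k\psi)_n=a_k\psi_{n+1}$; exchanging the roles of $a_k$ and $a_k^\dagger$ gives $(a_k^\dagger\psi)_n=a_k^\dagger\psi_{n-1}$. Both operators preserve $C_c^\infty$, so if $M$ is a product of such operators that shifts the chaos order by $s$, then $(M\psi)_{n+s}=M\psi_n$ and $M\sum_{n\le j}\psi_n\to M\psi$ in $L^2(\pi)$. By \eqref{eq:Aexpanded}, $L$ is a finite linear combination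 of such products. Hence $(\mu-L)\psi$ is in the closure of $(\mu-L)\mathcal P$.

\emph{Step 2: $f$ is smooth.} With respect to $\pi$, $L_0$ is symmetric and $A$ is antisymmetric on $C_c^\infty$, by \eqref{eq:antisymCc}. So Step~1 says that $\mu f-L_0f+Af=0$ in the sense of distributions. The operator has smooth coefficients, and it is elliptic because $\partial_k\partial_{-k}=\frac14(\partial_s^2+\partial_t^2)$ and $|k|>0$ for all $k\in\mathbb M$. A distributional solution of a homogeneous elliptic equation with smooth coefficients is smooth, so $f\in C^\infty$ and the equation holds pointwise.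

\emph{Step 3: energy estimate.} Let $\theta\in C_c^\infty([0,\infty))$ equal $1$ near $0$ and set $\theta_\rho(x)=\theta(|x|/\rho)$. Multiply the equation by $\theta_\rho^2f$ and integrate against $\pi$. The term with $A$ is $\frac12\int\theta_\rho^2A(f^2)\,d\pi=-\frac12\int f^2A(\theta_\rho^2)\,d\pi=0$, because $\theta_\rho$ is radial and $A|x|^2=0$; this is what compensates for the quadratic growth of the vector field. Let $\Gamma(f,f')=\frac12\sum_k|k|^2\partial_kf\,\partial_{-k}f'$, a nonnegative symmetric form on gradients of real functions, and $\Gamma(f)=\Gamma(f,f)$. Integration by parts gives $-\int f'L_0f\,d\pi=\int\Gamma(f,f')\,d\pi$ for $f'\in C_c^\infty$, and $\Gamma(f,\theta_\rho^2f)=\theta_\rho^2\Gamma(f)+2\theta_\rho f\,\Gamma(f,\theta_\rho)$. Hence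
\[
\mu\int\theta_\rho^2f^2\,d\pi+\int\theta_\rho^2\Gamma(f)\,d\pi=-2\int\theta_\rho f\,\Gamma(f,\theta_\rho)\,d\pi\le\tfrac12\int\theta_\rho^2\Gamma(f)\,d\pi+2\int f^2\,\Gamma(\theta_\rho)\,d\pi .
\]
Since $\Gamma(\theta_\rho)\le C_\theta\rho^{-2}$, letting $\rho\to\infty$ gives $\mu\|f\|^2\le0$.
\end{proof}

\subsection{The resolvent equation for $\widehat D_N$}

Let $\mathcal Q$ be the real vector space of polynomials in $\bigoplus_{n\ge2}\mathcal C_n$ whose kernels are real. Inner products in $\mathcal Q$ are real. Let $A'$ be the compression of $A$ to the chaoses of order at least $2$: apply $A$ and drop the component in $\mathcal C_1$. It maps $\mathcal Q$ to $\mathcal Q$ and is antisymmetric, so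
\begin{equation}\label{eq:coercive}
\langle y,(S-A')y\rangle=\|y\|_+^2\qquad(y\in\mathcal Q).
\end{equation}
For $|p|\le1$ define $v_p\in\mathcal C_2$ by $v_p(p_1,p_2)=\sqrt2\,\kappa\,\chi(p_1,p_2)\mathbf 1_{p_1+p_2=p}$.

\begin{proposition}\label{prop:tau}
Let $\lambda,\mu>0$ and $p\in\mathbb Z^2/N$, $|p|\le1$. For $p\ne0$ the integral in \eqref{eq:defDhat} is a positive real number. There are $y_j\in\mathcal Q$ that converge in $L^2(\pi)$ and satisfy $(S-A')y_j\to v_p$ in $L^2(\pi)$ and
\[
\widehat D_N(\mu,p)=1+2\tau,\qquad\tau:=\lim_j\langle v_p,y_j\rangle=\lim_j\|y_j\|_+^2 .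
\]
\end{proposition}

\begin{proof}
Consider three bounded real-linear maps of $L^2(\pi)$: the projection on total momentum $p$, the projection on the orthogonal complement of the constants, and the map that takes the real part of every kernel. Each preserves $\mathcal P$ and commutes with $L$ on $\mathcal P$. For the first and third this was noted after \eqref{eq:Aplus}. For the second, $L1=0$, and $L$ has no component from $\mathcal C_1$ to $\mathcal C_0$ since $A_+^*$ contains two annihilation operators. So if $f'$ is fixed by the three maps, the polynomials $u_j$ of Lemma~\ref{lem:core} may be taken of momentum $p$, without constant part and with real kernels.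

\emph{The case $p=0$.} We have $\eta_\ell\eta_{-\ell}=a_\ell^\dagger a_{-\ell}^\dagger1+1$ and $\sum_\ell\chi(\ell,-\ell)=\sum_\ell\cos2\theta_\ell=0$. Hence $\lambda\widehat{\mathcal N}_0=\kappa\sum_\ell\chi(\ell,-\ell)a_\ell^\dagger a_{-\ell}^\dagger1=v_0$, and \eqref{eq:laplaceD} reads $\mu^2\mathcal D_N(\mu)=1+2\langle v_0,Rv_0\rangle$. Take $y_j=u_j$ for $f'=v_0$. Since $0\notin\mathbb M$, no element of $\mathcal C_1$ has momentum $0$; so $y_j\in\mathcal Q$ and $(\mu-L)y_j=(S-A')y_j$. Finally $y_j\to Rv_0$, so $\tau=\langle v_0,Rv_0\rangle$.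

\emph{The case $p\ne0$.} Take $f'=\eta_p=a_p^\dagger1$, $u=R\eta_p$ and $\beta=\langle\eta_p,u\rangle$, which is the integral in \eqref{eq:defDhat}. Write $u_j=\beta_j\eta_p+z_j$ with $\beta_j\in\mathbb R$ and $z_j\in\mathcal Q$. Then $\beta_j\to\beta$, so $\beta$ is real. By \eqref{eq:Aplus} with $n=1$, $A_+\eta_p=|p|v_p$. We project $(S-A_++A_+^*)u_j\to\eta_p$ on $\mathcal C_1$ and on the higher chaoses, using $\langle\eta_p,A_+^*z_j\rangle=|p|\langle v_p,z_j\rangle$:
\begin{equation}\label{eq:schur}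
(\mu+\tfrac12|p|^2)\beta_j+|p|\langle v_p,z_j\rangle\to1,\qquad(S-A')z_j-\beta_j|p|v_p\to0 .
\end{equation}
By antisymmetry $\mu\|u_j\|^2\le\|u_j\|_+^2=\langle u_j,(\mu-L)u_j\rangle\to\beta$, so $\mu\|u\|^2\le\beta$. If $\beta$ were $0$, then $u=0$, so $\beta_j\to0$ and $z_j\to0$, which contradicts the first relation in \eqref{eq:schur}. Thus $\beta>0$. Put $y_j=z_j/(\beta_j|p|)$ for $j$ large. Then $y_j$ converges, $(S-A')y_j\to v_p$, and the first relation in \eqref{eq:schur} gives $1/\beta=\mu+\frac12|p|^2+|p|^2\tau=\mu+\frac12|p|^2(1+2\tau)$.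

In both cases \eqref{eq:coercive} gives $\|y_j\|_+^2=\langle y_j,(S-A')y_j\rangle\to\tau$.
\end{proof}

Informally, $\tau=\langle v_p,(S-A')^{-1}v_p\rangle$. Two bounds are immediate: $\tau\ge0$, and $\tau\le\|v_p\|_-\sqrt\tau$, that is $\tau\le\|v_p\|_-^2$. For $p=0$ the number $1+2\|v_0\|_-^2$ is the left side of \eqref{eq:firstguess}, so the first guess is an upper bound. From now on all kernels are real.

\subsection{Monotonicity}

Write $v_p=\lambda\mathsf v$ and $A'=\lambda\mathsf A$ with $\mathsf v,\mathsf A$ independent of $\lambda$, and write $\tau_\lambda$ for $\tau$. The operator $S$ preserves the parity of the chaos order, $\mathsf A$ reverses it, and $\mathsf v$ is even. If these were matrices, we could eliminate the odd part of the solution of $(S-\lambda\mathsf A)x=\lambda\mathsf v$ through $x_o=\lambda S^{-1}\mathsf Ax_e$ and obtain, on the even subspace,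
\[
\tau_\lambda=\lambda^2\big\langle\mathsf v,(S+\lambda^2\mathsf A^*S^{-1}\mathsf A)^{-1}\mathsf v\big\rangle=\big\langle\mathsf v,(\lambda^{-2}S+\mathsf A^*S^{-1}\mathsf A)^{-1}\mathsf v\big\rangle .
\]
The second form is nondecreasing in $\lambda$, and the first shows that $\tau_\lambda/\lambda^2$ is nonincreasing. The following proof reaches the same conclusion without inverting unbounded operators.

\begin{lemma}\label{lem:monotone}
Fix $N,\mu,p$. For $\lambda\ge\lambda'>0$ we have $\tau_{\lambda'}\le\tau_\lambda\le(\lambda/\lambda')^2\tau_{\lambda'}$.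
\end{lemma}

\begin{proof}
Let $\lambda,\lambda'>0$ be arbitrary, and let $x_j,y_j$ be the sequences of Proposition~\ref{prop:tau} for $\lambda,\lambda'$. We drop the index $j$; $o(1)$ is a number, or a vector in $L^2(\pi)$, that tends to $0$ as $j\to\infty$. Subscripts $e,o$ denote the parts in even and odd chaoses. The even part of $(S-\lambda\mathsf A)x=\lambda\mathsf v+o(1)$ and the odd part of $(S-\lambda'\mathsf A)y=\lambda'\mathsf v+o(1)$ are
\[
Sx_e-\lambda\mathsf Ax_o=\lambda\mathsf v+o(1),\qquad\lambda'\mathsf Ay_e=Sy_o+o(1).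
\]
Pair the first relation with $y_e$, use antisymmetry, and insert the second; the $L^2$ norms of $x,y$ are bounded, so the errors remain $o(1)$:
\[
\lambda\langle y_e,\mathsf v\rangle=\langle y_e,Sx_e\rangle+\lambda\langle\mathsf Ay_e,x_o\rangle+o(1)=\langle y_e,Sx_e\rangle+\tfrac\lambda{\lambda'}\langle y_o,Sx_o\rangle+o(1).
\]
The left side equals $\frac\lambda{\lambda'}\langle y,\lambda'\mathsf v\rangle\to\frac\lambda{\lambda'}\tau_{\lambda'}$. The right side is at most $\max(1,\frac\lambda{\lambda'})(\|y_e\|_+\|x_e\|_++\|y_o\|_+\|x_o\|_+)+o(1)\le\max(1,\frac\lambda{\lambda'})\|x\|_+\|y\|_++o(1)$. Hence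
\[
\tfrac\lambda{\lambda'}\,\tau_{\lambda'}\le\max\big(1,\tfrac\lambda{\lambda'}\big)\sqrt{\tau_\lambda\tau_{\lambda'}}\qquad\text{for all }\lambda,\lambda'>0 .
\]
For $\lambda\ge\lambda'$ this gives $\tau_{\lambda'}\le\tau_\lambda$. With the roles of $\lambda,\lambda'$ exchanged it gives $\frac{\lambda'}\lambda\tau_\lambda\le\sqrt{\tau_\lambda\tau_{\lambda'}}$, which is the second inequality.
\end{proof}

\section{The idea on three particles}\label{sec:three}

In chaos components the equation $(S-A')y=v_p$ is the tridiagonal system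
\begin{equation}\label{eq:tridiagonal}
Sy_2+A_+^*y_3=v_p,\qquad Sy_n-A_+y_{n-1}+A_+^*y_{n+1}=0\quad(n\ge3).
\end{equation}
If an operator $F$ satisfies $F^{-1}=S+A_+^*FA_+$ on every chaos, then $y_2=Fv_p$, $y_{n+1}=FA_+y_n$ solves the system. This fixed-point equation is the operator form of \eqref{eq:selfconsistent}, and Section~\ref{ss:heuristic} suggests trying the multiplication operator $F=(\mu+E\,G(E))^{-1}$, in which the energy is enhanced by a diffusivity $G$. The difficulty is that $A_+^*FA_+$ is not a multiplication operator.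

Let us see this in the smallest case, total momentum $0$ and $n=2$. A two-particle kernel is then $\psi(k,-k)=\varphi(k)$ with $\varphi$ even, $\|\psi\|^2=\sum_k\varphi(k)^2$ and $E(k,-k)=|k|^2$. For $p_1+p_2+p_3=0$ formula \eqref{eq:Aplus} reads
\begin{equation}\label{eq:three}
(A_+\psi)(p_1,p_2,p_3)=\frac{2\kappa}{\sqrt3}\big[w(p_2,p_3)\varphi(p_1)+w(p_1,p_3)\varphi(p_2)+w(p_1,p_2)\varphi(p_3)\big].
\end{equation}
In $\langle A_+\psi,FA_+\psi\rangle=\sum_pF(p)(A_+\psi)(p)^2$ the square of the bracket has three diagonal and six off-diagonal terms. The diagonal terms are equal after summation and add up to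
\[
\sum_k\varphi(k)^2\,|k|^2\,\frac{\lambda^2}{\pi^2N^2}\sum_{\ell+m=k}\chi(\ell,m)^2F(\ell,m,-k),
\]
the quadratic form of a multiplication operator. For $|\ell|\gg|k|$ we have $m\approx-\ell$, so $\chi^2\approx\cos^22\theta_\ell$ and $E'\approx|\ell|^2$; in polar coordinates, as in \eqref{eq:firstguess}, these $\ell$ contribute about $|k|^2\gamma\int_{|k|^2}^1(\mu+tG(t))^{-1}dt$. The $\ell$ with $|\ell|\le10|k|$ contribute at most $C\lambda^2|k|^2$, since there are at most $CN^2|k|^2$ of them and $F\le1/E'\le2/|k|^2$. So the diagonal part equals $E(G(E)-1)$ up to $O(\lambda^2E)$ when $G$ solves an equation like \eqref{eq:selfconsistent}, and \emph{its large part comes only from splittings that multiply the energy by a large factor}.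

The off-diagonal terms contain products $\varphi(p_1)\varphi(p_2)$. On $n$ particles there are $\binom{n+1}2$ diagonal terms against $\binom{n+1}2(\binom{n+1}2-1)$ off-diagonal ones, and no bound on $n$ is available in \eqref{eq:tridiagonal}. Instead of estimating them, we remove them. The term with $\varphi(p_i)$ in \eqref{eq:three} comes from merging the other two particles, which produces the energy $|p_i|^2$. Keep this term only if $E(p)\ge100|p_i|^2$. At most one of the three terms survives: if $|p_1|^2,|p_2|^2\le E(p)/100$, then $|p_3|^2\le(|p_1|+|p_2|)^2\le4E(p)/100$ and $E(p)\le3E(p)/100$, which is absurd. For the truncated operator $A_{\mathrm{hi}}$ the product $A_{\mathrm{hi}}^*FA_{\mathrm{hi}}$ is \emph{exactly} a multiplication operator, and it retains the large part of the diagonal.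

The price is the discarded operator $A_{\mathrm{lo}}=A_+-A_{\mathrm{hi}}$. It involves no logarithmic sum, but it still has of order $n^2$ terms. What saves us is that $A_{\mathrm{lo}}$ and its adjoint have to be bounded only on the functions built by iterating $FA_{\mathrm{hi}}$. These live on configurations obtained by successive splittings that each multiply the energy by at least $100$, so the momenta decrease geometrically, and only a bounded number of particles count.

\section{Hierarchical configurations}\label{sec:hier}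

In this section and the next, $N\ge1$, $\mu>0$, $|p|\le1$ and $0<\lambda\le1$ are fixed. To avoid a clash with the fixed momentum $p$, note that in expressions such as $E(p)$, $p^{ij}$ or $\sum_p$ the letter denotes a configuration in $\mathbb M^{n+1}$. We shall use three lattice sums.

\begin{lemma}\label{lem:lattice}
Let $\ell$ range over $\mathbb Z^2/N$. For $\rho\ge1/N$ and $a\in\{\frac52,3\}$,
\[
N^{-2}\#\{|\ell|\le\rho\}\le C\rho^2,\qquad N^{-2}\sum_{0<|\ell|\le\rho}|\ell|^{-1}\le C\rho,\qquad N^{-2}\sum_{|\ell|\ge\rho}|\ell|^{-a}\le C\rho^{2-a}.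
\]
\end{lemma}

\begin{proof}
For $r\ge1/N$ the disk $|\ell|\le r$ contains at most $(2Nr+1)^2\le9N^2r^2$ points. In the second sum, a nonempty shell $2^{-j-1}\rho<|\ell|\le2^{-j}\rho$, $j\ge0$, contributes at most $18\cdot2^{-j}\rho$. In the third, the shell $2^j\rho\le|\ell|<2^{j+1}\rho$ contributes at most $36\cdot2^{(2-a)j}\rho^{2-a}$.
\end{proof}

\subsection{High and low pairs}

Let $n\ge2$ and $p\in\mathbb M^{n+1}$. A pair $\{i,j\}$ with $p_i+p_j\in\mathbb M$ is \emph{high} if $E(p)\ge100E(p^{ij})$ and \emph{low} otherwise. On $\mathcal C_n$ write $A_+=A_{\mathrm{hi}}+A_{\mathrm{lo}}$, where $A_{\mathrm{hi}}$ keeps the high pairs in \eqref{eq:Aplus} and $A_{\mathrm{lo}}$ the low ones.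

\begin{lemma}\label{lem:onepair}
Every $p\in\mathbb M^{n+1}$ has at most one high pair. Hence, for multiplication by a real symmetric function $F\ge0$ on $\mathbb M^{n+1}$, the operator $A_{\mathrm{hi}}^*FA_{\mathrm{hi}}$ on $\mathcal C_n$ is multiplication by
\[
M_F(k)=\sum_{i=1}^n2\kappa^2\sum_{\ell+m=k_i}w(\ell,m)^2\,F\big(k^{i\to(\ell,m)}\big)\,\mathbf 1_{E'\ge100E(k)} .
\]
\end{lemma}

\begin{proof}
Suppose $\{i,j\}\ne\{i',j'\}$ are both high, say $i\notin\{i',j'\}$, and let $E=E(p)$. The particle $p_i$ belongs to $p^{i'j'}$, so $\frac12|p_i|^2\le E/100$. The particle $p_i+p_j$ belongs to $p^{ij}$, so $\frac12|p_i+p_j|^2\le E/100$. By the triangle inequality $\frac12|p_j|^2\le4E/100$. The remaining particles belong to $p^{ij}$ and have total energy at most $E/100$. Thus $E\le6E/100$, a contradiction.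

By \eqref{eq:Aplus}, $\langle A_{\mathrm{hi}}\psi',FA_{\mathrm{hi}}\psi\rangle$ is $\frac{4\kappa^2}{n+1}\sum_pF(p)$ times a double sum over high pairs, in which only the diagonal term $w(p_i,p_j)^2\psi'(p^{ij})\psi(p^{ij})$ is present. Now \eqref{eq:split} with $f=Fw^2\mathbf 1_{\mathrm{high}}$ gives $\sum_k\psi'(k)M_F(k)\psi(k)$.
\end{proof}

A high splitting creates two particles of large and almost opposite momenta. Quantitatively, let $k\in\mathbb M^n$, $n\ge2$, and $\rho=\sqrt{E(k)}$. By \eqref{eq:energy}, $|E'-|\ell|^2|\le\rho^2+\sqrt2\rho|\ell|$; in particular $E'\le(|\ell|+\rho)^2$. Therefore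
\begin{equation}\label{eq:highsplit}
E'\ge100E(k)\ \Rightarrow\ |\ell|\ge9\rho\ \Rightarrow\ \big|E'-|\ell|^2\big|\le2\rho|\ell|\ \text{ and }\ E'\ge\tfrac12|\ell|^2 .
\end{equation}

\subsection{The approximate solution}

Recall $\gamma=\lambda^2/(2\pi)\le1$ and put, for $x>0$,
\[
G(x)=G_\lambda(\mu+x),\qquad h(x)=\frac1{\mu+xG(x)},\qquad F=h(E).
\]
Differentiating $G^2=1+2\gamma\log(1+\frac1{\mu+x})$ gives $G'=-\gamma/\big(G\,(\mu+x)(1+\mu+x)\big)$. So $-1\le xG'\le0$, and since $G\ge1$ we get $0\le(\mu+xG)'\le G$. As $G(\infty)=1$,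
\begin{equation}\label{eq:Gh}
h(x)\le\frac1x,\qquad|h'(x)|\le\frac G{(xG)^2}\le\frac1{x^2},\qquad G(x)-1=\gamma\int_x^\infty\frac{dt}{(\mu+t)(1+\mu+t)G(t)} .
\end{equation}
The last identity is an exactly solvable variant of \eqref{eq:selfconsistent}; the factor $1+\mu+t$ stands in for the cut-off at $t=1$. Define
\begin{equation}\label{eq:ansatz}
b_2=Fv_p,\qquad b_{n+1}=FA_{\mathrm{hi}}b_n\quad(n\ge2),\qquad b=\sum_{n\ge2}b_n .
\end{equation}
On the support of $b_n$ we have $100^{n-2}N^{-2}\le E\le n/2$: the lower bound holds by induction and \eqref{eq:energy}, the upper bound because of the cut-off $|k_i|\le1$. So $b_n=0$ for large $n$, and $b\in\mathcal Q$.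

We need one inequality that captures the geometric decay of the momenta, is stable under high splittings, and is almost stable under arbitrary ones. Let
\[
\nu(k)=\sum_i|k_i|^{1/2},\qquad\mathcal H_n=\big\{k\in\mathbb M^n:\nu(k)\le4E(k)^{1/4}\big\}.
\]
For $n$ particles of equal modulus $\nu(k)/E(k)^{1/4}=2^{1/4}n^{3/4}$, so membership in $\mathcal H_n$ says that few particles carry a momentum comparable with $\sqrt E$.

\begin{lemma}\label{lem:support}
Let $n\ge2$, $p\in\mathbb M^{n+1}$ and $p^{ij}\in\mathcal H_n$. Then $\nu(p)\le8E(p)^{1/4}$, and $p\in\mathcal H_{n+1}$ if $\{i,j\}$ is high. Moreover $\operatorname{supp}b_n\subset\mathcal H_n$ for all $n\ge2$.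
\end{lemma}

\begin{proof}
By \eqref{eq:energy}, $|p_i|^{1/2},|p_j|^{1/2}\le2^{1/4}E(p)^{1/4}$, so $\nu(p)\le4E(p^{ij})^{1/4}+2\cdot2^{1/4}E(p)^{1/4}$. In general $E(p^{ij})\le2E(p)$, and $6\cdot2^{1/4}<8$. For a high pair $E(p^{ij})\le E(p)/100$, and $4\cdot100^{-1/4}+2\cdot2^{1/4}<1.27+2.38<4$. Every two-particle configuration has $\nu\le2\cdot2^{1/4}E^{1/4}$, so $\mathcal H_2=\mathbb M^2$, and the last claim follows by induction.
\end{proof}

\subsection{Bounds on the low pairs}

To bound the sum over low pairs in $A_{\mathrm{lo}}\psi(p)$ we use the Cauchy--Schwarz inequality. With equal weights it would cost the number of pairs. We use instead the weights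
\[
\alpha_{ij}(p)=(|p_i||p_j|)^{1/2}E(p)^{-1/2},\qquad\sum_{i<j}\alpha_{ij}(p)\le\tfrac12\nu(p)^2E(p)^{-1/2},
\]
whose sum is bounded on hierarchical configurations (and of order $n^{3/2}$ for particles of equal modulus), while $1/\alpha_{ij}$ has a singularity that is summable in two dimensions.

\begin{lemma}\label{lem:low}
Let $n\ge2$, and let $\psi$, $\psi'$ be kernels on $\mathbb M^n$, $\mathbb M^{n+1}$. Then
\begin{equation}\label{eq:weighted}
\frac{4\kappa^2}{n+1}\sum_p\sum_{\{i,j\}\ \mathrm{low}}\frac{|p_i+p_j|^2\,\psi(p^{ij})^2}{E(p)\,\alpha_{ij}(p)}\le C\lambda^2\|\psi\|_+^2 .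
\end{equation}
Consequently:
\begin{itemize}
\item[(i)] if $\operatorname{supp}\psi\subset\mathcal H_n$, then $\|A_{\mathrm{lo}}\psi\|_-\le C\lambda\|\psi\|_+$;
\item[(ii)] if $\operatorname{supp}\psi'\subset\mathcal H_{n+1}$, then $\|A_{\mathrm{lo}}^*\psi'\|_-\le C\lambda\|\psi'\|_+$;
\item[(iii)] if $\operatorname{supp}\psi\subset\mathcal H_n$, then $|\langle FA_{\mathrm{hi}}\psi,A_{\mathrm{lo}}\psi\rangle|\le C\lambda^2\|\psi\|_+^2$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:split}, with $E=E(k)$, the left side of \eqref{eq:weighted} equals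
\[
\sum_k\psi(k)^2\sum_i2\kappa^2|k_i|^2\sum_{\ell+m=k_i}\mathbf 1_{E'<100E}\,(E')^{-1/2}(|\ell||m|)^{-1/2}.
\]
In the inner sum $E'\ge E/2$, $|\ell|,|m|\le\sqrt{2E'}\le\sqrt{200E}$ and $(|\ell||m|)^{-1/2}\le\frac12(|\ell|^{-1}+|m|^{-1})$. By Lemma~\ref{lem:lattice} the inner sum is at most $CE^{-1/2}N^2E^{1/2}=CN^2$. Since $\kappa^2N^2=\lambda^2/(4\pi^2)$ and $\sum_i|k_i|^2=2E\le2S$, this proves \eqref{eq:weighted}.

Let $\mathcal K=\{p\in\mathbb M^{n+1}:\nu(p)\le8E(p)^{1/4}\}\supset\mathcal H_{n+1}$. On $\mathcal K$ we have $\sum_{i<j}\alpha_{ij}\le32$. By \eqref{eq:Aplus}, Cauchy--Schwarz, $|w(p_i,p_j)|\le|p_i+p_j|$ and $S\ge E$, at $p\in\mathcal K$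
\[
S^{-1}(A_{\mathrm{lo}}\psi)(p)^2\le32\cdot\frac{4\kappa^2}{n+1}\sum_{\{i,j\}\ \mathrm{low}}\frac{|p_i+p_j|^2\psi(p^{ij})^2}{E(p)\alpha_{ij}(p)} .
\]
Summing over $p\in\mathcal K$ and using \eqref{eq:weighted} we get, for \emph{every} kernel $\psi$,
\begin{equation}\label{eq:onK}
\|\mathbf 1_{\mathcal K}A_{\mathrm{lo}}\psi\|_-\le C\lambda\|\psi\|_+ .
\end{equation}

(i) If $A_{\mathrm{lo}}\psi(p)\ne0$, then some $p^{ij}$ lies in $\mathcal H_n$, and $p\in\mathcal K$ by Lemma~\ref{lem:support}. Apply \eqref{eq:onK}.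

(ii) For any kernel $\varphi$ on $\mathbb M^n$, $\langle\varphi,A_{\mathrm{lo}}^*\psi'\rangle=\langle\mathbf 1_{\mathcal K}A_{\mathrm{lo}}\varphi,\psi'\rangle$ is at most $C\lambda\|\varphi\|_+\|\psi'\|_+$ by \eqref{eq:onK}. Take $\varphi=S^{-1}A_{\mathrm{lo}}^*\psi'$, for which the left side is $\|A_{\mathrm{lo}}^*\psi'\|_-^2$ and $\|\varphi\|_+=\|A_{\mathrm{lo}}^*\psi'\|_-$.

(iii) Only configurations $p$ with a high pair $\{i,j\}$, unique by Lemma~\ref{lem:onepair}, and $\psi(p^{ij})\ne0$ contribute. For these $p^{ij}\in\mathcal H_n$, and $p\in\mathcal H_{n+1}$ by Lemma~\ref{lem:support}. A low pair of $p$ differs from $\{i,j\}$, so it contains an index $s\ne i,j$, and such particles are small: $\sum_{s\ne i,j}|p_s|^{1/2}\le\nu(p^{ij})\le4E(p^{ij})^{1/4}$. Hence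
\begin{equation}\label{eq:gain}
\sum_{\{i',j'\}\ \mathrm{low}}\alpha_{i'j'}(p)\le E(p)^{-1/2}\,\nu(p)\sum_{s\ne i,j}|p_s|^{1/2}\le16\Big(\frac{E(p^{ij})}{E(p)}\Big)^{1/4}.
\end{equation}
Let $x=|p_i+p_j||\psi(p^{ij})|$ and $x_{i'j'}=|p_{i'}+p_{j'}||\psi(p^{i'j'})|$. Since $F\le1/E$,
\[
|\langle FA_{\mathrm{hi}}\psi,A_{\mathrm{lo}}\psi\rangle|\le\frac{4\kappa^2}{n+1}\sum_p\frac1{E(p)}\sum_{\{i',j'\}\ \mathrm{low}}\Big(\tfrac12\alpha_{i'j'}x^2+\tfrac12\frac{x_{i'j'}^2}{\alpha_{i'j'}}\Big).
\]
The second terms add up to at most half the left side of \eqref{eq:weighted}. By \eqref{eq:gain} and \eqref{eq:split}, the first terms add up to at most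
\[
\sum_k\psi(k)^2\sum_i16\kappa^2|k_i|^2\sum_{\ell+m=k_i}\mathbf 1_{E'\ge100E}\,E^{1/4}(E')^{-5/4}.
\]
The factor $(E/E')^{1/4}$ gained in \eqref{eq:gain} removes the logarithm that $\sum1/E'$ would produce: by \eqref{eq:highsplit} and Lemma~\ref{lem:lattice}, applicable since $\sqrt E\ge1/N$, the inner sum is at most $CE^{1/4}\sum_{|\ell|\ge9\sqrt E}|\ell|^{-5/2}\le CN^2$. So the display is at most $C\lambda^2\|\psi\|_+^2$.
\end{proof}

\section{The diagonal terms}\label{sec:diag}

It remains to show that $G$ solves the fixed-point equation up to $O(\lambda^2)$. The multiplier $M_F$ and the number $\langle v_p,b_2\rangle$ are sums of the same type, which the next lemma evaluates.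

\begin{lemma}\label{lem:sum}
Let $\rho\ge1/N$, $q\in\mathbb Z^2/N$ with $|q|\le\sqrt2\rho$, and let $T(\ell)$ satisfy $|T(\ell)-|\ell|^2|\le2\rho|\ell|$ for $|\ell|\ge9\rho$. Then
\[
\frac{\lambda^2}{\pi^2N^2}\sum_{\ell+m=q,\ |\ell|\ge10\rho}\chi(\ell,m)^2\,h(T(\ell))=G(\rho^2)-1+O(\lambda^2).
\]
\end{lemma}

\begin{proof}
Let $\Sigma$ be $N^{-2}$ times the sum. If $10\rho>1$ the sum is empty, and by \eqref{eq:Gh} $0\le G(\rho^2)-1\le\gamma\int_{\rho^2}^\infty\frac{dt}{t(1+t)}=\gamma\log(1+\rho^{-2})\le\gamma\log101$. So let $10\rho\le1$.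

\emph{Simplifying the summand.} Let $f(x)=\cos^2(2\theta_x)h(|x|^2)$ and $|\ell|\ge10\rho$. Both $T(\ell)$ and $|\ell|^2$ are at least $\frac12|\ell|^2$, so \eqref{eq:Gh} gives $|h(T(\ell))-h(|\ell|^2)|\le2\rho|\ell|\cdot4|\ell|^{-4}=8\rho|\ell|^{-3}$. Write $\hat x=x/|x|$. The inequality $|\hat x-\hat y|\le2|x-y|/|y|$ for $x=-m$, $y=\ell$ gives $|\hat m+\hat\ell|\le2|q|/|\ell|$. Since $\chi(\ell,m)=-\hat\ell\diamond\hat\ell+\hat\ell\diamond(\hat m+\hat\ell)$ and $-\hat\ell\diamond\hat\ell=\cos2\theta_\ell$, we get $|\chi(\ell,m)^2-\cos^22\theta_\ell|\le4|q|/|\ell|$. So the summand differs from $f(\ell)$ by at most $C\rho|\ell|^{-3}$, and by Lemma~\ref{lem:lattice} the replacement changes $\Sigma$ by $O(1)$. Next we drop the condition $m=q-\ell\in\mathbb M$. The case $m=0$ does not occur, since $|\ell|>|q|$. The added $\ell$ satisfy $1-|q|<|\ell|\le1$ with $|q|\le|\ell|/7\le\frac17$, so $f(\ell)\le|\ell|^{-2}\le2$, and there are at most $CN^2$ of them. Thus $\Sigma=N^{-2}\sum_{10\rho\le|\ell|\le1}f(\ell)+O(1)$.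

\emph{From the sum to an integral.} By \eqref{eq:Gh}, $0\le f(x)\le|x|^{-2}$ and $|\nabla f(x)|\le C|x|^{-3}$. Consider the squares of side $1/N$ centered at the lattice points; their points lie within $1/N\le\rho\le\frac1{10}$ of the center. For $|\ell|\ge10\rho$, the term $N^{-2}f(\ell)$ differs from the integral of $f$ over the square at $\ell$ by at most $CN^{-3}|\ell|^{-3}$, and these errors sum to at most $C\sum_{j\in\mathbb Z^2\setminus\{0\}}|j|^{-3}$. If $x$ lies in the symmetric difference of the union of these squares and the annulus $\{10\rho\le|x|\le1\}$, then exactly one of $x$ and the center of its square lies in the annulus, so $9\rho\le|x|\le11\rho$ or $\frac9{10}\le|x|\le\frac{11}{10}$; on these sets $\int|x|^{-2}dx\le C$. Since $\int_0^{2\pi}\cos^22\theta\,d\theta=\pi$, polar coordinates and $t=|x|^2$ give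
\[
\Sigma=\frac\pi2\int_{100\rho^2}^1h(t)\,dt+O(1),\qquad\frac{\lambda^2}{\pi^2}\Sigma=\gamma\int_{100\rho^2}^1h(t)\,dt+O(\lambda^2).
\]

\emph{Comparison with \eqref{eq:Gh}.} Let $\tilde h(t)=1/\big((\mu+t)(1+\mu+t)G(t)\big)$. We have
\[
0\le h-\frac1{(\mu+t)G}=\frac{\mu(G-1)}{(\mu+tG)(\mu+t)G}\le\frac\mu{(\mu+t)^2},\qquad0\le\frac1{(\mu+t)G}-\tilde h=\frac1{(1+\mu+t)G}\le1,
\]
and both bounds have integral at most $1$ over $(0,1]$. Moreover $\int_{\rho^2}^{100\rho^2}\tilde h\le\int_{\rho^2}^{100\rho^2}\frac{dt}t=\log100$ and $\int_1^\infty\tilde h\le\int_1^\infty t^{-2}dt=1$. Hence $\gamma\int_{100\rho^2}^1h=\gamma\int_{\rho^2}^\infty\tilde h+O(\gamma)=G(\rho^2)-1+O(\lambda^2)$.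
\end{proof}

\begin{corollary}\label{cor:diag}
\begin{itemize}
\item[(a)] For $n\ge2$, $k\in\mathbb M^n$ and $E=E(k)$: $\ |M_F(k)-E(G(E)-1)|\le C\lambda^2E$.
\item[(b)] The number $Q=\langle v_p,b_2\rangle\ge0$ satisfies $|2Q-(G(\rho_p^2)-1)|\le C\lambda^2$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Since $w(\ell,m)^2=|k_i|^2\chi(\ell,m)^2$ and $4\kappa^2=\lambda^2/(\pi^2N^2)$,
\[
M_F(k)=\sum_i\tfrac12|k_i|^2I_i,\qquad I_i=\frac{\lambda^2}{\pi^2N^2}\sum_{\ell+m=k_i}\chi(\ell,m)^2h(E')\mathbf 1_{E'\ge100E}.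
\]
Take $\rho=\sqrt E$, $q=k_i$, $T=E'$; the hypotheses of Lemma~\ref{lem:sum} hold by \eqref{eq:energy} and \eqref{eq:highsplit}. The condition $E'\ge100E$ implies $|\ell|\ge9\rho$, and it is implied by $|\ell|\ge12\rho$, because then $E'\ge|\ell|(|\ell|-2\rho)\ge120E$. So it differs from the condition $|\ell|\ge10\rho$ only for $9\rho\le|\ell|\le12\rho$. There are at most $CN^2E$ such $\ell$, and for them $h(E')\le2|\ell|^{-2}\le1/E$. Hence $I_i=G(E)-1+O(\lambda^2)$, and $\sum_i\frac12|k_i|^2=E$.

(b) We have $2Q=\frac{\lambda^2}{\pi^2N^2}\sum_{\ell+m=p}\chi(\ell,m)^2h(T(\ell))$ with $T(\ell)=E(\ell,m)=|\ell|^2-p\cdot\ell+\frac12|p|^2$. Take $\rho=\rho_p$ and $q=p$. For $|\ell|\ge9\rho$, $|T(\ell)-|\ell|^2|\le\rho|\ell|+\frac12\rho^2\le2\rho|\ell|$. For all $\ell$, $T(\ell)\ge\max(\frac14|p|^2,N^{-2})\ge\frac14\rho^2$; so the at most $CN^2\rho^2$ terms with $|\ell|<10\rho$ are each at most $4\rho^{-2}$ and contribute $O(\lambda^2)$. Lemma~\ref{lem:sum} evaluates the rest.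
\end{proof}

\section{Proof of Theorem~\ref{thm:Dhat}}\label{sec:proofDhat}

\begin{proof}[Proof of (a)]
Let $\lambda\le1$, $v=v_p$, and let $b$ be given by \eqref{eq:ansatz}. Put $r=(S-A')b-v$ and $\mathcal E=\|b\|_+^2=\sum_n\|b_n\|_+^2$.

\emph{The residual.} With $b_1:=0$, the component of $r$ in $\mathcal C_n$, $n\ge2$, is $Sb_n-A_+b_{n-1}+A_+^*b_{n+1}-v\mathbf 1_{n=2}$. Write $S=F^{-1}-E(G(E)-1)$. By \eqref{eq:ansatz}, $F^{-1}b_2=v$ and $F^{-1}b_n=A_{\mathrm{hi}}b_{n-1}$ for $n\ge3$, and by Lemma~\ref{lem:onepair}, $A_{\mathrm{hi}}^*b_{n+1}=A_{\mathrm{hi}}^*FA_{\mathrm{hi}}b_n=M_Fb_n$. Therefore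
\[
r_n=\Delta b_n-A_{\mathrm{lo}}b_{n-1}+A_{\mathrm{lo}}^*b_{n+1},\qquad\Delta:=M_F-E(G(E)-1),
\]
where $|\Delta|\le C\lambda^2E$ by Corollary~\ref{cor:diag}(a). Since $\operatorname{supp}b_n\subset\mathcal H_n$, Lemma~\ref{lem:low}(i),(ii) gives $\|r_n\|_-\le C\lambda(\|b_{n-1}\|_++\|b_n\|_++\|b_{n+1}\|_+)$ with $C$ independent of $n$. Summing the squares,
\begin{equation}\label{eq:resid}
\|r\|_-\le C\lambda\,\mathcal E^{1/2}.
\end{equation}
By \eqref{eq:coercive}, $\mathcal E=\langle b,v\rangle+\langle b,r\rangle\le Q+C\lambda\mathcal E$. We choose $\lambda_0$ so small that $C\lambda_0\le\frac12$; then $\mathcal E\le2Q$ for $\lambda\le\lambda_0$.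

\emph{Distance to the true solution.} Let $y_j$ be as in Proposition~\ref{prop:tau} and $\zeta_j=y_j-b\in\mathcal Q$. Then $(S-A')\zeta_j=-r+o_j$ with $\|o_j\|\to0$. By \eqref{eq:coercive} and $S\ge\mu$, $\|\zeta_j\|_+^2\le\|\zeta_j\|_+\|r\|_-+\mu^{-1/2}\|\zeta_j\|_+\|o_j\|$, so
\begin{equation}\label{eq:dist}
\limsup_j\|\zeta_j\|_+\le\|r\|_- .
\end{equation}

\emph{Comparison of $\tau$ and $Q$.} The direct bound $|\tau-Q|=\lim_j|\langle v,\zeta_j\rangle|\le\|v\|_-\|r\|_-$ is too weak, because $\|v\|_-^2$ can be as large as the full logarithm \eqref{eq:firstguess}. We test instead against an approximate solution of the adjoint equation, which parity provides for free. Let $\Theta=(-1)^n$ on $\mathcal C_n$. Then $\Theta S=S\Theta$, $\Theta A'=-A'\Theta$ and $\Theta v=v$, so $(S+A')\Theta b=\Theta(S-A')b=v+\Theta r$. By antisymmetry of $A'$,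
\[
\langle\Theta b,(S-A')y_j\rangle=\langle(S+A')\Theta b,y_j\rangle=\langle v,y_j\rangle+\langle\Theta r,b\rangle+\langle\Theta r,\zeta_j\rangle .
\]
The left side tends to $\langle\Theta b,v\rangle=\langle b_2,v\rangle=Q$, and $\langle v,y_j\rangle\to\tau$. By \eqref{eq:dist} and \eqref{eq:resid} the last term is at most $\|r\|_-^2\le C\lambda^2\mathcal E$ in the limit. In $\langle\Theta r,b\rangle=\sum_n(-1)^n\langle r_n,b_n\rangle$ each number $\langle b_n,A_{\mathrm{lo}}b_{n-1}\rangle$ appears twice, once from $r_n$ and once from $r_{n-1}$. Since $b_n=FA_{\mathrm{hi}}b_{n-1}$, Lemma~\ref{lem:low}(iii) applies to it, and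
\[
|\langle\Theta r,b\rangle|\le\sum_{n\ge2}|\langle b_n,\Delta b_n\rangle|+2\sum_{n\ge3}|\langle b_n,A_{\mathrm{lo}}b_{n-1}\rangle|\le C\lambda^2\mathcal E .
\]
Altogether $|\tau-Q|\le C\lambda^2\mathcal E\le C\lambda^2Q$.

\emph{Conclusion.} By Corollary~\ref{cor:diag}(b), $2Q\le G(\rho_p^2)+C\lambda^2\le CG(\rho_p^2)$, and
\[
|1+2\tau-G(\rho_p^2)|\le2|\tau-Q|+|2Q-(G(\rho_p^2)-1)|\le C_0\lambda^2G(\rho_p^2).
\]
Here $1+2\tau=\widehat D_N(\mu,p)$ and $G(\rho_p^2)=G_\lambda(\mu+\rho_p^2)$. Decrease $\lambda_0$ so that $C_0\lambda_0^2\le\frac12$.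
\end{proof}

\begin{remark}
A relative error $O(\lambda)$ needs neither $\Theta$ nor Lemma~\ref{lem:low}(iii): $\sqrt\tau=\lim_j\|y_j\|_+$ differs from $\mathcal E^{1/2}$ by at most $C\lambda\mathcal E^{1/2}$ by \eqref{eq:dist} and \eqref{eq:resid}, and $|\mathcal E-Q|=|\langle b,r\rangle|\le C\lambda\mathcal E$. In either form the error is relative with a constant that is small only for small $\lambda$, which is why Lemma~\ref{lem:monotone} is needed.
\end{remark}

\begin{proof}[Proof of (b)]
For $\lambda\le\lambda_0$ we have $\Lambda=1$ and the claim follows from (a). Let $\lambda>\lambda_0$, so $\Lambda=\lambda/\lambda_0$. Lemma~\ref{lem:monotone} gives $\widehat D_{N,\lambda_0}\le\widehat D_{N,\lambda}\le1+2\Lambda^2\tau_{\lambda_0}\le\Lambda^2\widehat D_{N,\lambda_0}$. By (a), $\frac12G_{\lambda_0}\le\widehat D_{N,\lambda_0}\le\frac32G_{\lambda_0}$ at the argument $\mu+\rho_p^2$. Finally $\Lambda^{-1}G_\lambda\le G_{\lambda_0}\le G_\lambda$, as one sees from $G_{\lambda_0}(s)^2=1+\Lambda^{-2}\frac{\lambda^2}\pi\log(1+1/s)$.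
\end{proof}

We shall use Theorem~\ref{thm:Dhat}(b) in the following form. The function $G_\lambda\ge1$ is decreasing, and $G_\lambda(2s)^2\ge\frac12G_\lambda(s)^2$ because $(1+\frac1{2s})^2\ge1+\frac1s$. Hence, for $s>0$,
\begin{equation}\label{eq:twosided}
\widehat D_N(s,p)\le\tfrac32\Lambda^2G_\lambda(s)\ \text{ for all }p,\qquad\widehat D_N(s,p)\ge\tfrac1{2\sqrt2\Lambda}G_\lambda(s)\ \text{ if }|p|\le1,\ \rho_p^2\le s .
\end{equation}

\section{The variance of the rescaled field}\label{sec:variance}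

Let $\hat\phi(q)=\int\phi(x)e^{iq\cdot x}dx$, a Schwartz function that is real-analytic since $\phi$ has compact support. The variance is determined by $\widehat D_N$ exactly.

\begin{lemma}\label{lem:exact}
For $\varepsilon,\mu>0$ and $N$ large,
\begin{equation}\label{eq:exact}
\mathcal V_\phi^{\varepsilon,N}(\mu)=\frac1{4\pi^2}\,\frac1{(N\varepsilon)^2}\sum_{q\in\mathbb Z^2/(N\varepsilon)}|\hat\phi(q)|^2\,\frac{2\widehat D_N(\varepsilon^2\mu,\varepsilon q)}{2\mu+|q|^2\widehat D_N(\varepsilon^2\mu,\varepsilon q)} .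
\end{equation}
\end{lemma}

\begin{proof}
Expanding $H_N$ in Fourier modes gives $H_N^\varepsilon(t)[\phi]=(2\pi N)^{-1}\sum_p\hat\phi(p/\varepsilon)\widehat H_p(t/\varepsilon^2)$. A translation by $y$ multiplies the covariance of the increments of $\widehat H_p$ and $\widehat H_{p'}$ by $e^{i(p'-p)\cdot y}$, so it vanishes for $p\ne p'$. With $\mu'=\varepsilon^2\mu$ and $s=t/\varepsilon^2$,
\[
\mathcal V_\phi^{\varepsilon,N}(\mu)=\frac1{(2\pi N)^2}\sum_p|\hat\phi(p/\varepsilon)|^2\,\mu'\!\int_0^\infty e^{-\mu's}\,\mathbb E|\widehat H_p(s)-\widehat H_p(0)|^2\,ds .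
\]
Write $\widehat D=\widehat D_N(\mu',p)$. For $p\ne0$ the expectation is $2|p|^{-2}(1-\operatorname{Re}\mathbb E[\overline{\eta_p(0)}\eta_p(s)])$, so by \eqref{eq:defDhat} the last factor is
\[
\frac2{|p|^2}\Big(1-\frac{\mu'}{\mu'+\frac12|p|^2\widehat D}\Big)=\frac{2\widehat D}{2\mu'+|p|^2\widehat D}.
\]
For $p=0$, by \eqref{eq:zeromode} it is $\mu'\mathcal D_N(\mu')=\widehat D/\mu'$, the same expression. Put $p=\varepsilon q$.
\end{proof}

For $d>0$ let $\Phi_d(q)=2d/(2\mu+|q|^2d)$, which is increasing in $d$ and satisfies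
\begin{equation}\label{eq:Phi}
\int_{|q|\le q_0}\Phi_d(q)\,dq=\pi\int_0^{q_0^2}\frac{2d\,du}{2\mu+ud}=2\pi\log\Big(1+\frac{q_0^2d}{2\mu}\Big).
\end{equation}
For the linear equation $\widehat D_N=1$, and \eqref{eq:exact} converges to $\frac1{4\pi^2}\int|\hat\phi|^2\Phi_1$, which does not depend on $\varepsilon$ and tends to $0$ as $\mu\to\infty$. For the nonlinear equation $1$ is replaced by a number of order $X$.

\begin{proof}[Proof of Theorem~\ref{thm:variance}]
Let $d=X/(2\sqrt2\Lambda)$ and $\bar d=\frac32\Lambda^2X$. By \eqref{eq:twosided} with $s=\varepsilon^2\mu$, we have $\widehat D_N(\varepsilon^2\mu,\varepsilon q)\le\bar d$ for all $q$. If $|q|\le1$ and $N^{-2}\le\varepsilon^2\mu$, then $|\varepsilon q|\le1$ and $|\varepsilon q|^2\le\varepsilon^2\mu$, by the hypotheses $\varepsilon\le1$ and $\mu\ge1$; so $\widehat D_N(\varepsilon^2\mu,\varepsilon q)\ge d$. Insert these bounds in \eqref{eq:exact} and let $N\to\infty$. The Riemann sums converge because $\hat\phi$ is Schwartz and $\Phi_d,\Phi_{\bar d}$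 are bounded and continuous. For every $q_0\in(0,1]$,
\begin{equation}\label{eq:sandwich}
\frac1{4\pi^2}\int_{|q|\le q_0}\!|\hat\phi|^2\Phi_d\,dq\le\liminf_N\mathcal V_\phi^{\varepsilon,N}(\mu)\le\limsup_N\mathcal V_\phi^{\varepsilon,N}(\mu)\le\frac1{4\pi^2}\int_{\mathbb R^2}|\hat\phi|^2\Phi_{\bar d}\,dq .
\end{equation}

\emph{The case $\int\phi\ne0$.} Choose $q_0\le1$ with $|\hat\phi(q)|^2\ge\frac12|\hat\phi(0)|^2>0$ for $|q|\le q_0$. By \eqref{eq:Phi} the left side of \eqref{eq:sandwich} is at least $\frac{|\hat\phi(0)|^2}{4\pi}\log(1+\frac{q_0^2d}{2\mu})$. For the right side let $y=\bar d/(2\mu)$. The part $|q|\le1$ of the integral is at most $2\pi\|\hat\phi\|_\infty^2\log(1+y)$ by \eqref{eq:Phi}. For $|q|>1$ we have $\Phi_{\bar d}\le\frac{2y}{1+y}\le2\log(1+y)$, and $\int|\hat\phi|^2<\infty$. Taking for $c$ the smaller and for $C'$ the larger of the constants inside and outside the logarithm gives the claim.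

\emph{The case $\int\phi=0$, $\phi\not\equiv0$.} Take $q_0=1$. For $|q|\le1$, since $d\le X$, we have $\Phi_d\ge\frac{2d}{2\mu+d}\ge\frac1{2\sqrt2\Lambda}\frac X{\mu+X}$, and $\int_{|q|\le1}|\hat\phi|^2dq>0$ because $\hat\phi$ is analytic and not identically $0$. For the upper bound, $\Phi_{\bar d}\le\min(\bar d/\mu,2/|q|^2)$. Since $\hat\phi(0)=0$ we have $|\hat\phi(q)|\le C_\phi|q|$, so $\int|\hat\phi|^2|q|^{-2}dq<\infty$. The right side of \eqref{eq:sandwich} is therefore at most $C_{\phi,\lambda}\min(X/\mu,1)\le2C_{\phi,\lambda}\frac X{\mu+X}$.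

For the last claim, $\mu\ge1$ gives $X\le G_\lambda(\varepsilon^2)\le C_\lambda(\log\frac1\varepsilon)^{1/2}$ for small $\varepsilon$, so $\frac X{\mu+X}\le X/\mu\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
\emph{$(\mathrm D_{1/2})$.} By \eqref{eq:defDhat} and Theorem~\ref{thm:Dhat}(b) with $p=0$, where $\rho_0^2=N^{-2}\to0$, the lower and upper limits of $\mu^2\mathcal D_N(\mu)$ lie between $\frac1{2\Lambda}G_\lambda(\mu)$ and $\frac32\Lambda^2G_\lambda(\mu)$. For $\mu\in(0,1]$ we have $\log(1+1/\mu)\ge\log2$, so $\frac{\lambda^2}\pi\log(1+1/\mu)\le G_\lambda(\mu)^2\le\big(\frac1{\log2}+\frac{\lambda^2}\pi\big)\log(1+1/\mu)$.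

For $(\mathrm V_{1/2})$ let $X=G_\lambda(\varepsilon^2\mu)$ and $Y=(1+\lambda^2\log(1+\frac1{\varepsilon^2\mu}))^{1/2}$, so that $X\le Y\le\sqrt\pi X$.

\emph{(i)} With $c$ from Theorem~\ref{thm:variance} and $c_\phi=c/\sqrt\pi$, for $\varepsilon\le1$ and $\mu\ge1$ the lower limit is at least $c\log(1+cX/\mu)\ge c_\phi\log(1+c_\phi Y/\mu)\ge c_\phi\log(c_\phi Y/\mu)$.

\emph{(ii)} Take $a_\phi=1$. If $1\le\mu\le(\log\frac1\varepsilon)^{1/2}$, then $\mu\le1/\varepsilon$, so $\varepsilon^2\mu\le\varepsilon$ and $X^2\ge\frac{\lambda^2}\pi\log\frac1\varepsilon\ge\frac{\lambda^2}\pi\mu^2$. Hence $c\frac X{\mu+X}\ge c\frac\lambda{\sqrt\pi+\lambda}>0$, and Theorem~\ref{thm:variance} applies.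

\emph{(iii)} By \eqref{eq:twosided} each fraction in \eqref{eq:exact} is at most $\widehat D_N/\mu\le\frac{3\Lambda^2}{2\mu}Y$. Parseval's identity on the torus of side $2\pi N\varepsilon$, which contains the support of $\phi$ for $N$ large, gives $(2\pi N\varepsilon)^{-2}\sum_q|\hat\phi(q)|^2=\|\phi\|_{L^2}^2$. So $\mathcal V_\phi^{\varepsilon,N}(\mu)\le\frac{3\Lambda^2}{2\mu}Y\|\phi\|_{L^2}^2$ for $N$ large.
\end{proof}

\section{Bounds in real time}\label{sec:realtime}

Bounds on a Laplace transform do not in general give pointwise bounds. Here the function is the variance of a process with stationary increments, and this gives the upper bound pointwise; the pointwise upper bound then controls the tail of the Laplace integral and gives the averaged lower bound.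

\begin{proof}[Proof of Theorem~\ref{thm:realtime}]
Let $U(t)=tD_N(t)=\mathbb E|\widehat H_0(t)|^2\ge0$, see \eqref{eq:zeromode}. By \eqref{eq:defDhat}, $\int_0^\infty e^{-t/T}U(t)\,dt=T^2\widehat D_N(1/T,0)$.

\emph{Upper bounds.} For all $T>0$ and $N$, by \eqref{eq:twosided},
\begin{equation}\label{eq:avgupper}
\int_0^TU\,dt\le e\int_0^\infty e^{-t/T}U\,dt\le\tfrac32e\Lambda^2\,T^2G_\lambda(1/T).
\end{equation}
The process $\widehat H_0$ has stationary increments and $\widehat H_0(0)=0$, so $U(T)\le2U(t)+2U(T-t)$ for $t\in[0,T]$. Averaging over $t$ gives $U(T)\le\frac4T\int_0^TU\,dt$, and therefore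
\begin{equation}\label{eq:ptupper}
U(T)\le6e\Lambda^2\,T\,G_\lambda(1/T)\qquad(T>0).
\end{equation}
For $T\ge2$ we have $1+T\le T^2$, so $G_\lambda(1/T)^2=1+\frac{\lambda^2}\pi\log(1+T)\le\big(\frac1{\log2}+\frac{2\lambda^2}\pi\big)\log T$. This turns \eqref{eq:avgupper} and \eqref{eq:ptupper} into the two upper bounds.

\emph{Lower bound.} Let $0<T'\le N^2$ and $c_1=1/(2\sqrt2\Lambda)$. Then $\rho_0^2=N^{-2}\le1/T'$, and \eqref{eq:twosided} gives $\int_0^\infty e^{-t/T'}U\,dt\ge c_1T'^2G_\lambda(1/T')$. For $t\ge T'$ we have $1+t\le(1+T')t/T'$, so $G_\lambda(1/t)^2\le G_\lambda(1/T')^2\big(1+\frac{\lambda^2}\pi\log\frac t{T'}\big)$. By \eqref{eq:ptupper}, for $K\ge1$,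
\[
\int_{KT'}^\infty e^{-t/T'}U\,dt\le6e\Lambda^2\,T'^2G_\lambda(1/T')\int_K^\infty e^{-x}x\Big(1+\tfrac{\lambda^2}\pi\log x\Big)^{1/2}dx .
\]
Fix $K=K_\lambda\ge2$ so large that the right side is at most $\frac{c_1}2T'^2G_\lambda(1/T')$. Then $\int_0^{KT'}U\,dt\ge\int_0^{KT'}e^{-t/T'}U\,dt\ge\frac{c_1}2T'^2G_\lambda(1/T')$. Let $T_\lambda=K^2$. Given $T\ge T_\lambda$ and $N^2\ge T$, take $T'=T/K\le N^2$. Since $G_\lambda(K/T)^2\ge\frac{\lambda^2}\pi\log(T/K)\ge\frac{\lambda^2}{2\pi}\log T$, we obtain $T^{-2}\int_0^TU\,dt\ge\frac{c_1\lambda}{2K^2\sqrt{2\pi}}\sqrt{\log T}$.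
\end{proof}

\begin{thebibliography}{9}

\bibitem{CET}
G.~Cannizzaro, D.~Erhard, F.~Toninelli,
\emph{The stationary AKPZ equation: logarithmic superdiffusivity},
arXiv:2007.12203 (2020).

\end{thebibliography}
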